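# Finitely many spectral points on the unit circle exclude frequent hypercyclicity

## 1. The guess "no" for three points, tried on matrices and shifts

Let $X\neq\{0\}$ be a complex Banach space and $T:X\to X$ a bounded linear operator whose spectrum $\sigma(T)$ lies in the closed unit disc. Suppose that exactly three points of $\sigma(T)$ lie on the unit circle $\mathbb T$. Can some orbit $x,Tx,T^2x,\dots$ visit every non-empty open set with positive frequency?

The answer that one would first guess is "no". The part of the spectrum inside the disc should contribute decay, and three points on the circle should contribute three rotations $\lambda_j^n$ with slowly changing amplitudes, which seems too little for an orbit that goes everywhere and often. The guess is correct, for every finite number of points. But the tests below show that it is not correct for the most obvious reason. First we fix the words.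

**Definition (densities).** For a set $\Lambda$ of non-negative integers, the lower and upper density are the $\liminf$ and $\limsup$, as $r\to\infty$, of $\#\{\lambda\in\Lambda:\lambda\le r\}/r$. We write $\overline{\mathrm{dens}}$ for upper density. If both are equal, the common value is the density.

For example, $\Lambda=\bigcup_k[(2k)!,(2k+1)!)$ has upper density $1$ (look at $r=(2k+1)!-1$) and lower density $0$ (look at $r=(2k+2)!-1$, where at most $(2k+1)!$ elements have occurred).

**Definition (frequent hypercyclicity).** Put $N(x,U)=\{n:T^nx\in U\}$. The operator $T$ is *hypercyclic* if some orbit is dense. It is *frequently hypercyclic* if there is an $x$ such that $N(x,U)$ has positive lower density for every non-empty open $U$, and *$\mathcal U$-frequently hypercyclic* if there is an $x$ such that all these sets have positive upper density. Frequent hypercyclicity implies $\mathcal U$-frequent hypercyclicity, which implies hypercyclicity.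

**Test 1: matrices.** If $0<\dim X<\infty$, the adjoint has an eigenvector $f\ne0$, so $f(T^nx)=\lambda^nf(x)$. The numbers $|\lambda|^n|f(x)|$ are monotone in $n$, so they are not dense in $[0,\infty)$, and no orbit is dense. The guess survives. It is more instructive to ask which *targets* $y$ are visited often. Let $T=\lambda(I+S)$ on $\mathbb C^2$ with $|\lambda|=1$, $Se_2=e_1$, $Se_1=0$. Then
$$T^n(ae_1+be_2)=\lambda^n\big((a+nb)e_1+be_2\big).$$
Let $y=y_1e_1+y_2e_2$ with $y_2\neq0$. An orbit that comes close to $y$ must have $b\ne0$, and then its first coordinate runs off to infinity, so a small neighborhood of $y$ is visited finitely often. If $y_2=0$, then $y\in\ker(T-\lambda)$, $T^ny=\lambda^ny$, and $y$ itself returns near $y$ again and again. So the targets that can be visited often are exactly those with $(T-\lambda)y=0$.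

**Test 2: two blocks.** On $\mathbb C^2\oplus\mathbb C^2$ let $T=(I+S)\oplus(-(I+S))$, $x=e_2\oplus e_2$ and $f(u\oplus v)=u_1-v_1$. Then
$$f(T^nx)=n-(-1)^nn,$$
which is $0$ for even $n$ and $2n$ for odd $n$. The amplitudes $n$ and $-n$ are unbounded, yet the scalar sequence $f(T^nx)$ is bounded along a set of density $\frac12$. With two points on the circle, a bounded value does not force bounded amplitudes.

**Test 3: a dense orbit with spectrum $\{1\}$.** Let $B_w$ be a weighted backward shift on $\ell^2$ with positive bounded weights. By H. Salas (Trans. AMS 347 (1995)), $I+B_w$ is hypercyclic. Let $w_n\to0$. Then $B_w$ is quasinilpotent: if $W\ge1$ bounds the weights and only $K$ of them are $\ge\epsilon$, where $0<\epsilon<1$, then $\|B_w^n\|\le W^K\epsilon^{n-K}$ for $n\ge K$, so the spectral radius is at most $\epsilon$. Hence $\sigma(I+B_w)=\{1\}$. A single point on the circle does not prevent a dense orbit. So the guess cannot be proved by showing that orbits are not dense. One must show that visits are *rare*.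

The questions are posed in Hans-Peter Beise, "On the intersection of the spectrum of frequently hypercyclic operators with the unit circle", arXiv:1312.7465 (2013). For a frequently hypercyclic $T$ with $\sigma(T)\subset\{|z|\le1\}$: **(a)** is $|\sigma(T)\cap\mathbb T|=3$ possible? **(b)** is $0<|\sigma(T)\cap\mathbb T|<\infty$ possible? The following may be taken as known, although our proofs will use none of it.

* (i) (S. Shkarin) The spectrum of a frequently hypercyclic operator has no isolated points.
* (ii) If $\sigma(T)\subset\{|z|\le1\}$ and $\sigma(T)\cap\mathbb T=\{e^{i\alpha_1},\dots,e^{i\alpha_m}\}$ with real $\alpha_1,\dots,\alpha_m$ linearly independent over $\mathbb Q$, then $T$ is not frequently hypercyclic.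
* (iii) If $\sigma(T)\subset\{|z|\le1\}$ and $\sigma(T)\cap\mathbb T$ has one or two points, then $T$ is not frequently hypercyclic.

Note that (i) alone does not decide (a): a point of $\sigma(T)\cap\mathbb T$ may be a limit of spectrum inside the disc, as the point $1$ is when $\sigma(T)=\{|z-\frac12|\le\frac12\}$.

## 2. The theorems: often-visited targets lie in $\ker P(T)$

Test 1 suggests what to prove: often-visited targets are annihilated by the polynomial whose simple roots are the spectral points on the circle.

**Theorem 1.** Let $T$ be bounded on $X$, $\sigma(T)\subset\{|z|\le1\}$, $\sigma(T)\cap\mathbb T=\{\lambda_1,\dots,\lambda_m\}$ with $1\le m<\infty$, and $P(z)=\prod_{j=1}^m(z-\lambda_j)$. If $y\in X$ and $P(T)y\ne0$, then $y$ has an open neighborhood $U$ such that $N(x,U)$ has density $0$ for every $x\in X$. Consequently $T$ is not frequently hypercyclic, nor even $\mathcal U$-frequently hypercyclic.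

So the answers to (a) and (b) are both no. The location of the rest of the spectrum does not matter either.

**Theorem 2.** Let $T$ be a bounded operator on a complex Banach space $X$ with $\sigma(T)\cap\mathbb T=\{\lambda_1,\dots,\lambda_m\}$, $0\le m<\infty$, and let $P=\prod_j(z-\lambda_j)$ ($P=1$ if $m=0$). For $y\in X$ the following are equivalent:

1. $P(T)y=0$, i.e. $y\in\bigoplus_j\ker(T-\lambda_j)$;
2. for every neighborhood $U$ of $y$, $N(y,U)$ has bounded gaps;
3. for every neighborhood $U$ of $y$ there is $x\in X$ with $\overline{\mathrm{dens}}\,N(x,U)>0$.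

A set of integers has *bounded gaps* if, for some $K$, every interval $[n-K,n]$ with $n\ge K$ contains one of its elements. The even numbers have bounded gaps, the squares do not.

**Corollary 3.** If $T$ is $\mathcal U$-frequently hypercyclic (in particular, if $T$ is frequently hypercyclic), then every non-empty relatively clopen subset of $\sigma(T)$ meets $\mathbb T$ in an infinite set. In particular $\sigma(T)\cap\mathbb T$ is infinite, wherever $\sigma(T)$ lies.

**Corollary 4.** If $X$ is separable and $\sigma(T)\cap\mathbb T$ is finite, every $T$-invariant Borel probability measure $\mu$ satisfies $\mu(\ker P(T))=1$.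

Here *invariant* means $\mu(T^{-1}A)=\mu(A)$ for Borel sets $A$. For instance, the point mass at $0$ is always invariant. If $Ty=\lambda y$ with $|\lambda|=1$ and $y\neq0$, the uniform measure on the circle $\{cy:|c|=1\}$ is invariant.

The "i.e." in item 1 is linear algebra. Let $\ell_j(z)=\prod_{i\ne j}\frac{z-\lambda_i}{\lambda_j-\lambda_i}$, so that $\sum_j\ell_j=1$ and $(z-\lambda_j)\ell_j$ is a multiple of $P$. If $P(T)y=0$, then $y=\sum_j\ell_j(T)y$ and $(T-\lambda_j)\ell_j(T)y=0$. Conversely $P(T)$ kills every $\ker(T-\lambda_j)$. The sum is direct, because applying $\ell_i(T)$ to $\sum_jy_j=0$ with $y_j\in\ker(T-\lambda_j)$ gives $y_i=0$.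

## 3. Powers of $T$, independent angles, and the triple $1,e^{i},e^{2i}$

A sensible first approach uses the arithmetic of the angles. Suppose all $\lambda_j$ are $q$-th roots of unity. Then $\sigma(T^q)\cap\mathbb T=\{1\}$ by spectral mapping, and
$$N_T(x,U)=\bigcup_{r=0}^{q-1}\big(r+q\,N_{T^q}(T^rx,U)\big).$$
If Theorem 1 is known for one point, each set on the right has density $0$ when $U$ is a suitable neighborhood of some $y$ with $(T^q-1)y\ne0$. So a $\mathcal U$-frequently hypercyclic $T$ would satisfy $T^q=I$, and its orbits would be periodic, a contradiction. Roots of unity therefore reduce to one point. At the opposite extreme stand independent angles, which (ii) handles.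

The approach stops between these extremes, already for three points. Take $\{1,e^{i},e^{2i}\}$. No power of $T$ makes two of these points coincide, since $e^{iq}=1$ or $e^{2iq}=1$ with $q\ge1$ would make $\pi$ rational. And (ii) does not apply for any choice of the arguments: all possible arguments lie in the two-dimensional $\mathbb Q$-vector space $\mathbb Q+\mathbb Q\pi$, so three of them are dependent. Moreover, the cancellation in Test 2 has to be controlled for arbitrary $\lambda_j$.

The way past this point is to use no arithmetic at all. We look at a *window* $n,n+1,\dots,n+m$ of the orbit. On a window the amplitudes will be almost constant, and for constant amplitudes the only fact needed about $\lambda_1,\dots,\lambda_m$ is that they are distinct.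

## 4. Amplitudes of small exponential type

Throughout, $R(z)=(z-T)^{-1}$, $D(c,\rho)$ is an open disc, and $\mathrm{Log}$ is the principal logarithm. We use $|\mathrm{Log}(1+u)|\le\sum_{k\ge1}|u|^k\le2|u|$ for $|u|\le\frac12$.

**Lemma 5 (representation).** Let $T,\lambda_1,\dots,\lambda_m$ be as in Theorem 1, and let $x\in X$, $f\in X^*$, $\eta>0$. There are entire functions $g_1,\dots,g_m$ and constants $C,C'>0$, $r\in(0,1)$ such that for all $n\ge0$
$$f(T^nx)=\sum_{j=1}^m\lambda_j^n\,g_j(n)+e_n,\qquad |e_n|\le C'r^n,\qquad |g_j(w)|\le C e^{\eta|w|/16}\quad(w\in\mathbb C).\tag{1}$$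

*Example.* If $T=\lambda e^{A}$ with $A$ quasinilpotent, then $\sigma(T)=\{\lambda\}$ and $f(T^nx)=\lambda^ng(n)$ with $g(w)=f(e^{wA}x)$. Given $\eta>0$ we have $\|A^k\|\le C_\eta\eta^k$, hence $|g(w)|\le\|f\|\|x\|C_\eta e^{\eta|w|}$ for every $\eta>0$.

*Proof.* The purpose is to separate, in the Cauchy integral for $T^n$, the small neighborhoods of the $\lambda_j$ from the rest. Choose $\varepsilon\in(0,\frac12)$ with $16\varepsilon\le\eta/2$ and the closed discs $\overline{D(\lambda_j,\varepsilon)}$ pairwise disjoint. The compact set $\sigma(T)\setminus\bigcup_jD(\lambda_j,\varepsilon)$ lies in the open unit disc, hence in $\{|z|<r\}$ for some $r\in(1-\varepsilon,1)$. Let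
$$\Omega=\{|z|<r\}\cup\bigcup_jD(\lambda_j,\varepsilon)\supset\sigma(T).$$
Since $|r-\varepsilon|<1<r+\varepsilon$, the circle $|z|=r$ crosses each circle $|z-\lambda_j|=\varepsilon$ in two points. So $\partial\Omega$ consists of the arcs $\gamma_j=\partial D(\lambda_j,\varepsilon)\cap\{|z|\ge r\}$ and of $\beta=\{|z|=r\}\setminus\bigcup_jD(\lambda_j,\varepsilon)$. It is disjoint from $\sigma(T)$ because $\Omega$ is open and contains $\sigma(T)$. The holomorphic functional calculus gives, with positive orientation, $T^n=\frac1{2\pi i}\int_{\partial\Omega}\zeta^nR(\zeta)\,d\zeta$. Apply this to $x$, then apply $f$, and put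
$$g_j(w)=\frac1{2\pi i}\int_{\gamma_j}e^{w\,\mathrm{Log}(\zeta/\lambda_j)}f(R(\zeta)x)\,d\zeta,\qquad e_n=\frac1{2\pi i}\int_\beta\zeta^nf(R(\zeta)x)\,d\zeta.$$
Since $\zeta^n=\lambda_j^ne^{n\,\mathrm{Log}(\zeta/\lambda_j)}$, the identity in (1) holds. The $g_j$ are entire. On $\gamma_j$ we have $|\zeta/\lambda_j-1|=\varepsilon$, so $|\mathrm{Log}(\zeta/\lambda_j)|\le2\varepsilon\le\eta/16$. As $f(R(\zeta)x)$ is bounded on $\partial\Omega$, both bounds in (1) follow. $\square$

**What a visit means when $m=1$.** Take $\lambda_1=1$ and ignore $e_n$, so $f(T^nx)=g(n)$. Let $P(T)y=(T-1)y\neq0$, choose $f$ with $f((T-1)y)\ne0$, and let $U$ consist of the $v$ near $y$ in the sense that $|f(v)|<M$ and $|f((T-1)v)|>\theta$. At a visit $n\in N(x,U)$ we get $|g(n)|<M$ and $|g(n+1)-g(n)|>\theta$. Hence either $g(n)=0$, or $|g(n+1)/g(n)-1|>\theta/M$. So visits happen only where $g$ changes by a fixed relative amount in one step. A function of small exponential type has few zeros, and away from them its logarithmic derivative ought to be small. For $g(w)=\sin(\eta w)$ one sees this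 directly: $g(n+1)/g(n)=\cos\eta+\cot(\eta n)\sin\eta$ is near $1$ unless $\eta n$ is near $\pi\mathbb Z$. The next section proves it in general, with a bound on the number of bad $n$.

## 5. The logarithmic derivative, without losing a logarithm

On $[0,N]$ the function $g'/g$ will be, up to $O(\eta)$, the sum $F(w)=\sum_k\frac1{w-z_k}$ over at most $3\eta N$ zeros. The first thing to try is to bound $|F(t)|\le\sum_k\frac1{|t-z_k|}$ and average over $t$. This fails. Let the zeros be $0,q,2q,\dots,Kq$ with $q\in\mathbb N$, and let $N=Kq$. Their number is about $N/q$, as it would be for $\eta$ comparable to $1/q$. From any $t\in[0,N]$, on the longer side of $t$ there are at least $K/2$ zeros (counting one at $t$, if there is one), the $i$-th nearest at distance at most $iq$, so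
$$\sum_k\frac1{|t-z_k|}\ge\frac1q\sum_{1\le i\le K/2}\frac1i\ge\frac1q\log\frac K2 .$$
With $q$ fixed and $K\to\infty$ this exceeds any given $\delta$ at *every* $t$. The absolute values destroy the cancellation between zeros to the left and to the right of $t$, and a factor $\log N$ is lost.

The cure is to keep the sum signed and use positivity. If all $z_k$ lie in the closed lower half-plane, then $iF$ has positive real part in the upper half-plane. So $(iF)^{1/2}$ has a positive harmonic real part that controls $|F|^{1/2}$, and the Poisson integral bounds the mean of $|F|^{1/2}$ on $[0,N]$ by its value at *one* point at height $N$. There the trivial bound $|F|\le3\eta$ is available.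

We recall the two classical formulas used. Let $g$ be holomorphic near $|w-t_0|\le\rho$, $g(t_0)\ne0$, with zeros $t_0+a_k$ in the disc. **Jensen's formula:** $\log|g(t_0)|+\sum_k\log\frac{\rho}{|a_k|}=\frac1{2\pi}\int_0^{2\pi}\log|g(t_0+\rho e^{i\theta})|\,d\theta$. In particular the mean on the right is at least $\log|g(t_0)|$. **Poisson–Jensen formula:** if there is no zero on the circle, then for $|\omega|<\rho$, off zeros,
$$\log|g(t_0+\omega)|=\sum_k\log\Big|\frac{\rho(\omega-a_k)}{\rho^2-\overline{a_k}\,\omega}\Big|+\frac1{2\pi}\int_0^{2\pi}\mathrm{Re}\,\frac{\rho e^{i\theta}+\omega}{\rho e^{i\theta}-\omega}\,\log|g(t_0+\rho e^{i\theta})|\,d\theta .$$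

**Lemma 6 (slow variation).** Let $m,N$ be integers with $1\le m\le N$, let $0<\eta\le\delta\le1$, and let $g$ be entire with $|g(w)|\le e^{\eta N}$ for $|w|\le8N$ and $|g(t_0)|\ge e^{-\eta N}$ for some $t_0\in[0,N]$. Then for all but at most $50\,mN(\eta/\delta)^{1/2}$ integers $n\in[0,N-m]$, $g$ has no zero on $[n,n+m]$ and
$$\Big|\frac{g(n+k)}{g(n)}-1\Big|\le e^{18m\delta}-1\qquad(0\le k\le m).$$

*Proof.* Zeros are counted with multiplicity.

**Step 1: few zeros.** This step bounds the number $\nu$ of zeros in $|w-t_0|\le3N$. The disc $D(t_0,6N)$ lies in $\{|w|\le7N\}$. In Jensen's formula with radius $6N$, each of the $\nu$ zeros contributes at least $\log2$ and the others contribute non-negatively, so $\nu\log2\le\eta N-\log|g(t_0)|\le2\eta N$. Hence $\nu\le3\eta N$.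

**Step 2: $g'/g$ is $F$ up to $15\eta$.** Choose $\rho\in[2N,3N]$ such that $g$ has no zero on $|w-t_0|=\rho$. Let $z_k=t_0+a_k$ be the zeros in $D(t_0,\rho)$, of which there are at most $\nu$, and put $F(w)=\sum_k\frac1{w-z_k}$. Apply $\partial_x-i\partial_y$ (in $\omega=x+iy$) to the Poisson–Jensen formula. For $u=\mathrm{Re}\,h$ with $h$ holomorphic this operator gives $h'$. So $\log|g|$ becomes $g'/g$, $\log|\omega-a_k|$ becomes $\frac1{\omega-a_k}$, $-\log|\rho^2-\overline{a_k}\omega|$ becomes $\frac{\overline{a_k}}{\rho^2-\overline{a_k}\omega}$, and $\mathrm{Re}\,\frac{\zeta+\omega}{\zeta-\omega}$ becomes $\frac{2\zeta}{(\zeta-\omega)^2}$. With $w=t_0+\omega$,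
$$\frac{g'}{g}(w)=F(w)+\sum_k\frac{\overline{a_k}}{\rho^2-\overline{a_k}\,\omega}+\frac1{2\pi}\int_0^{2\pi}\log|g(t_0+\rho e^{i\theta})|\frac{2\rho e^{i\theta}}{(\rho e^{i\theta}-\omega)^2}\,d\theta .$$
Let $w\in[0,N]$, so that $|\omega|\le N\le\rho/2$. Each term of the middle sum is at most $\rho/(\rho^2/2)=2/\rho\le1/N$ in modulus, so the sum is at most $\nu/N\le3\eta$. For the integral, the kernel is at most $2\rho/(\rho/2)^2=8/\rho$. Since $|\log|g||=2\log^+|g|-\log|g|$, and the circle lies in $\{|w|\le4N\}$, the mean of $|\log|g||$ on it is at most $2\eta N-\log|g(t_0)|\le3\eta N$. So the integral term is at most $\frac8\rho\cdot3\eta N\le12\eta$, and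
$$|g'/g-F|\le15\eta\quad\text{on }[0,N]\text{, off zeros.}\tag{2}$$

**Step 3: $|F|$ is small on most of $[0,N]$.** Write $F=F_-+F_+$, where $F_-$ collects the zeros with $\mathrm{Im}\,z_k\le0$ and $F_+$ the others. Suppose there are zeros of the first kind, and put $q=iF_-$. For $\mathrm{Im}\,w>0$,
$$\mathrm{Re}\,q(w)=\sum\frac{\mathrm{Im}(w-z_k)}{|w-z_k|^2}>0 .$$
Let $Q=\mathrm{Re}\,q^{1/2}$ with the principal branch. It is harmonic and positive in the upper half-plane. Since $|\arg q^{1/2}|<\pi/4$, we have $Q\ge|q|^{1/2}/\sqrt2$. The principal root is continuous on the closed right half-plane, so $Q$ extends continuously to $\mathbb R$ off the zeros, with the same inequality.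

For $\tau>0$ the function $w\mapsto Q(w+i\tau)$ is bounded (as $|w+i\tau-z_k|\ge\tau$) and continuous on the closed upper half-plane and harmonic inside. Hence it is the Poisson integral of its boundary values. At $w^*=\frac N2+iN$, drop the part of the integral outside $[0,N]$ and let $\tau\to0$ with Fatou's lemma:
$$Q(w^*)\ge\frac1\pi\int_0^N\frac{N\,Q(t)}{(t-N/2)^2+N^2}\,dt\ge\frac4{5\pi N}\int_0^NQ(t)\,dt\ge\frac1{4N}\int_0^NQ(t)\,dt .$$
Each zero in question has distance at least $N$ from $w^*$, so $Q(w^*)\le|F_-(w^*)|^{1/2}\le(\nu/N)^{1/2}\le(3\eta)^{1/2}$. Therefore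
$$\int_0^N|F_-|^{1/2}dt\le\sqrt2\int_0^NQ\,dt\le4\sqrt6\,N\eta^{1/2}\le10N\eta^{1/2}.$$
The same bound holds for $F_+$, with $q=-iF_+$, the lower half-plane and $w^*=\frac N2-iN$. Since $|F|^{1/2}\le|F_-|^{1/2}+|F_+|^{1/2}$, we get $\int_0^N|F|^{1/2}dt\le20N\eta^{1/2}$, and by Chebyshev's inequality the Lebesgue measure satisfies
$$\big|\{t\in[0,N]:|F(t)|>\delta\}\big|\le20N(\eta/\delta)^{1/2}.\tag{3}$$

**Step 4: from measure to integers.** We list the exceptional $n\in[0,N-m]$.

(a) Those with $|z_k-n|<2m$ for some $k$. An open interval of length $4m$ contains at most $4m$ integers, so there are at most $4m\nu\le12m\eta N$.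

(b) Those with $Z(n)>\delta/(2m)$, where $Z(n)=\sum_{|z_k-n|\ge2m}|n-z_k|^{-2}$. For every $z\in\mathbb C$ we have $\sum_{n\in\mathbb Z,|z-n|\ge2}|n-z|^{-2}\le3$: at most four integers have $|n-\mathrm{Re}\,z|<2$, each contributing at most $\frac14$, and the others contribute at most $2\sum_{j\ge2}j^{-2}<2$. So $\sum_nZ(n)\le3\nu$, and there are at most $3\nu\cdot2m/\delta\le18m\eta N/\delta$ such $n$.

If $n$ is in neither (a) nor (b) and $t\in[n,n+m]$, then $|t-z_k|\ge|n-z_k|-m\ge\frac12|n-z_k|$ for all $k$, so
$$|F(t)-F(n)|\le\sum_k\frac{|t-n|}{|t-z_k||n-z_k|}\le2mZ(n)\le\delta .$$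

(c) Those $n$, not in (a) or (b), with $|F(n)|>2\delta$. Then $|F|>\delta$ on $[n,n+1]\subset[0,N]$. These unit intervals overlap only at end points, so by (3) there are at most $20N(\eta/\delta)^{1/2}$ of them.

Because $\delta\le1$ and $\eta\le\delta$, the total is at most $30m\eta N/\delta+20N(\eta/\delta)^{1/2}\le50mN(\eta/\delta)^{1/2}$.

**Step 5: the remaining $n$.** Every zero of $g$ in $[0,N]$ is among the $z_k$, so by (a) there is no zero on $[n,n+m]$. There $|F|\le3\delta$, and by (2) $|g'/g|\le3\delta+15\eta\le18\delta$. Integrating, $g(n+k)/g(n)=e^u$ with $|u|\le18m\delta$, and $|e^u-1|\le e^{|u|}-1$. $\square$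

## 6. Windows of length $m$ and the Vandermonde matrix

Test 2 showed that a bounded value $s_n$ is compatible with huge amplitudes. On a window it is not. In that example $s_n=n-(-1)^nn$, and of two consecutive values one is $2n$ or $2(n+1)$. In general the Vandermonde matrix recovers $m$ constant amplitudes from $m$ consecutive values. This is why the neighborhood $U$ will constrain $f(T^kv)$ for $0\le k\le m$ and not only $f(v)$.

**Lemma 7.** Let $\lambda_1,\dots,\lambda_m\in\mathbb T$ be distinct, $m\ge1$, $P(z)=\prod(z-\lambda_j)=\sum_{k=0}^mp_kz^k$. For all $M,\theta>0$ there are $\delta\in(0,1]$ and $\tau>0$, depending only on $M,\theta,(\lambda_j)$, with the following property. Let $0<\eta\le\delta$, let $N\ge m$ be an integer with $e^{-\eta N}\le\tau$, and suppose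
$$s_n=\sum_{j=1}^m\lambda_j^n\,g_j(n)+e_n\qquad(0\le n<N),$$
with $g_j$ entire and $|g_j(w)|\le e^{\eta N}$ for $|w|\le8N$. Then the number of integers $n\in[0,N-m)$ such that
$$\max_{0\le k\le m}|e_{n+k}|\le\tau,\qquad\max_{0\le k\le m}|s_{n+k}|\le M,\qquad\Big|\sum_{k=0}^mp_ks_{n+k}\Big|\ge\theta$$
is at most $50m^2N(\eta/\delta)^{1/2}$.

*Proof.* **Step 1: constants.** The matrix $(\lambda_j^k)_{0\le k<m,\,1\le j\le m}$ is invertible because the $\lambda_j$ are distinct. So there is $\Gamma$ with $\sum_j|c_j|\le\Gamma\max_{0\le k<m}|\sum_j\lambda_j^kc_j|$ for all $c\in\mathbb C^m$. Put $\kappa=e^{18m\delta}-1$, which tends to $0$ with $\delta$. Choose first $\tau$, then $\delta$, so small that $\kappa\Gamma\le\frac12$ and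
$$\Big(\sum_k|p_k|\Big)\big(\kappa\cdot2\Gamma(M+(m+1)\tau)+(m+1)\tau\big)<\theta .$$

**Step 2: set aside tiny amplitudes and bad integers.** Lemma 6 needs a lower bound somewhere on $[0,N]$. Let $J$ be the set of $j$ with $\max_{[0,N]}|g_j|\ge e^{-\eta N}$. For $j\notin J$ we have $|\lambda_j^ng_j(n)|\le e^{-\eta N}\le\tau$. Move these terms into the error. The new error $e_n'$ satisfies $|e_n'|\le|e_n|+m\tau$. For each $j\in J$ discard the exceptional integers from Lemma 6. At most $50m^2N(\eta/\delta)^{1/2}$ integers are discarded in all.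

**Step 3: the other integers fail one of the three conditions.** Suppose a remaining $n\in[0,N-m)$ satisfies the first two conditions. Put $c_j=\lambda_j^ng_j(n)$ for $j\in J$. By Lemma 6,
$$s_{n+k}=\sum_{j\in J}\lambda_j^kc_j(1+\omega_{jk})+e'_{n+k},\qquad|\omega_{jk}|\le\kappa,\quad|e'_{n+k}|\le(m+1)\tau\quad(0\le k\le m).$$
Let $S=\sum_{j\in J}|c_j|$. From $\sum_J\lambda_j^kc_j=s_{n+k}-\sum_J\lambda_j^kc_j\omega_{jk}-e'_{n+k}$ and the choice of $\Gamma$ (with $c_j=0$ for $j\notin J$),
$$S\le\Gamma\big(M+\kappa S+(m+1)\tau\big),\quad\text{hence}\quad S\le2\Gamma\big(M+(m+1)\tau\big),$$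
since $\kappa\Gamma\le\frac12$. So the amplitudes are bounded. Finally $\sum_kp_k\sum_J\lambda_j^kc_j=\sum_JP(\lambda_j)c_j=0$, so only the errors remain:
$$\Big|\sum_kp_ks_{n+k}\Big|\le\sum_k|p_k|\,\big(\kappa S+(m+1)\tau\big)<\theta .$$
The third condition fails. $\square$

## 7. Proof of Theorem 1

**Step 1: the neighborhood.** We choose $U$ so that a visit produces exactly the conditions of Lemma 7. Let $P(T)y\neq0$. By Hahn–Banach choose $f\in X^*$ with $f(P(T)y)\ne0$. Put $\theta=\frac12|f(P(T)y)|$, $M=1+\max_{0\le k\le m}|f(T^ky)|$, and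
$$U=\{v\in X:\ |f(T^kv)|<M\ (0\le k\le m),\ |f(P(T)v)|>\theta\},$$
an open neighborhood of $y$. Let $\delta,\tau$ be given by Lemma 7 for these $M,\theta$. They and $U$ are fixed from now on.

**Step 2: counting visits.** Fix $x\in X$ and $\eta\in(0,\delta]$, and put $s_n=f(T^nx)$, so that $\sum_kp_ks_{n+k}=f(P(T)T^nx)$. Lemma 5 gives the representation (1). For $|w|\le8N$ we have $|g_j(w)|\le Ce^{\eta N/2}\le e^{\eta N}$ once $N$ is large. Also $e^{-\eta N}\le\tau$ for large $N$, and $|e_n|\le\tau$ for all $n\ge n_0$, with $n_0$ independent of $N$. If $n\in N(x,U)$ and $n_0\le n<N-m$, then $n$ satisfies all three conditions of Lemma 7. Hence for all large $N$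
$$\#\big(N(x,U)\cap[0,N)\big)\le n_0+m+50m^2N(\eta/\delta)^{1/2},$$
and therefore $\overline{\mathrm{dens}}\,N(x,U)\le50m^2(\eta/\delta)^{1/2}$. The integer $n_0$ depends on $\eta$, but $U$ and $\delta$ do not. Letting $\eta\to0$ shows that $N(x,U)$ has density $0$.

**Step 3: no frequent hypercyclicity.** Suppose $T$ is ($\mathcal U$-)frequently hypercyclic. By Step 2 no $y$ can have $P(T)y\ne0$. So $P(T)=0$ and $X=\bigoplus_j\ker(T-\lambda_j)$. Every orbit $T^nx=\sum_j\lambda_j^nx_j$ is then bounded, hence not dense in $X\ne\{0\}$, a contradiction. $\blacksquare$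

## 8. Spectrum on both sides of the circle: proof of Theorem 2

If $\sigma(T)$ also has points outside the disc, the contour of Lemma 5 must enclose them, and $\zeta^n$ grows there. Nor can one always split them off by a Riesz projection. The set $\{|z-\frac12|\le\frac12\}\cup\{|z-\frac32|\le\frac12\}$ is connected and meets $\mathbb T$ only at $1$, and it is the spectrum of a diagonal operator on $\ell^2$ (take a dense sequence in it as diagonal). The remedy is to look at a finite block $0\le n<N$ of the orbit which *ends at a visit*. Then both ends of the block are bounded vectors, and we can integrate over $\mathbb T$ itself.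

**(1)⇒(2).** Let $y=\sum_jy_j$ with $Ty_j=\lambda_jy_j$, so $\|T^ly-y\|\le\max_j|\lambda_j^l-1|\sum_j\|y_j\|$. (If $m=0$ then $y=0$ and $N(0,U)$ is everything.) Let $\epsilon>0$. The set $\{(\lambda_j^n)_j:n\ge0\}\subset\mathbb T^m$ is totally bounded, so there are $n_1,\dots,n_p$ such that for each $n$ some $i$ satisfies $\max_j|\lambda_j^n-\lambda_j^{n_i}|<\epsilon$, i.e. $\max_j|\lambda_j^{n-n_i}-1|<\epsilon$. So for $n\ge\max_in_i$ every interval $[n-\max_in_i,n]$ contains some $l$ with $\max_j|\lambda_j^l-1|<\epsilon$. This is (2).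

**(2)⇒(3).** Take $x=y$. A set with bounded gaps has positive lower density.

**(3)⇒(1).** Let $P(T)y\ne0$. We construct a neighborhood $U$ that violates (3).

**Step 1: blocks that end at a visit.** Choose $f,\theta,M$ as in Section 7 (with $P(T)=I$ if $m=0$), fix $B>\|y\|$, and put
$$U=\{v:\ \|v\|<B,\ |f(T^kv)|<M\ (0\le k\le m),\ |f(P(T)v)|>\theta\}.$$
Suppose some $x$ has $\overline{\mathrm{dens}}\,N(x,U)>d>0$. For infinitely many $r$ we have $\#(N(x,U)\cap[0,r])\ge dr$. Let $N=\max(N(x,U)\cap[0,r])$. Then $N\le r$, the visits up to $N$ are those up to $r$, and $N\to\infty$ with $r$. So there are arbitrarily large $N$ with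
$$\|T^Nx\|<B,\qquad\#\big(N(x,U)\cap[0,N]\big)\ge dN.\tag{4}$$
From now on $N$ is such an integer and $s_n=f(T^nx)$, $0\le n<N$. Constants called independent of $N$ may depend on $T,x,f,B$, and on $\varepsilon$ where indicated.

**Step 2: a generating function on the circle.** Let $L(z)=\sum_{n=0}^{N-1}s_nz^{-n-1}$, analytic on $\mathbb C\setminus\{0\}$. The telescoping sum $(z-T)\sum_{n<N}z^{-n-1}T^n=I-z^{-N}T^N$ gives
$$L(z)=f\big(R(z)x\big)-z^{-N}f\big(R(z)T^Nx\big)\quad(z\notin\sigma(T)\cup\{0\}),\qquad s_n=\frac1{2\pi i}\int_{\mathbb T}z^nL(z)\,dz .\tag{5}$$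
Fix $\varepsilon_0\in(0,\frac14]$ with the discs $\overline{D(\lambda_j,\varepsilon_0)}$ pairwise disjoint. Let $0<\varepsilon\le\varepsilon_0/16$, $I_j=\mathbb T\cap D(\lambda_j,\varepsilon)$ and $\mathbb T_\varepsilon=\mathbb T\setminus\bigcup_jI_j$. Since $\mathbb T_\varepsilon$ is a compact subset of the resolvent set, there is $\rho\in(0,\varepsilon)$ such that $\{s\zeta:\zeta\in\mathbb T_\varepsilon,\ |s-1|\le\rho\}$ ($s$ real) lies in the resolvent set. Let $C_\varepsilon$ be the supremum of $\|R\|$ on it.

**Step 3: a bound for $L$ on the short arcs $I_j$.** On $\mathbb T_\varepsilon$ the first formula in (5) and $|z^{-N}|=1$ give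
$$\log|L|\le A:=\log\max\big(1,C_\varepsilon\|f\|(\|x\|+B)\big),$$
independent of $N$. On $I_j$ the resolvent is not controlled, and all we have is a crude exponential bound. With $c=\max(1,\|T\|)$, for $|z|\ge\frac34$,
$$|L(z)|\le\|f\|\|x\|N(4c/3)^N\le\|f\|\|x\|(4c)^N,\qquad\log|L|\le E:=N\log(4c)+\log^+(\|f\|\|x\|),$$
since $N\le3^N$. This exponent is not small. The aim is to improve it by a factor of order $\varepsilon$, because $I_j$ is short and $L$ is bounded on the rest of the circle near it. One passage into a half-disc bounds $\log|L|$ off the circle by its unknown maximum on $I_j$. Coming back by the maximum principle gives that maximum in terms of *half* of itself.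

If $L\equiv0$ there is nothing to prove. Otherwise let $b=\varepsilon_0/2$, $s=2\varepsilon/b=4\varepsilon/\varepsilon_0\le\frac14$, and
$$l(v)=\log|L(\lambda_je^{ibv})|\qquad(|v|\le1),$$
which is subharmonic on a neighborhood of this disc. We need two elementary inequalities.

* For complex $|u|\le1$, $|e^{iu}-1|\le e^{|u|}-1\le2|u|$. So the points $\lambda_je^{ibv}$ lie in $\overline{D(\lambda_j,\varepsilon_0)}\subset\{|z|\ge\frac34\}$, and $l\le E$.
* For real $|u|\le\pi$, $|e^{iu}-1|=2|\sin(u/2)|\ge|u|/2$. So real $v$ with $s\le|v|\le1$ give points at distance at least $bs/2=\varepsilon$ from $\lambda_j$. They lie in $\overline{D(\lambda_j,\varepsilon_0)}$, so they avoid the other arcs. They belong to $\mathbb T_\varepsilon$, and $l(v)\le A$. Conversely, a point $\lambda_je^{i\varphi}\in I_j$, $|\varphi|\le\pi$, has $|\varphi|<2\varepsilon=bs$, so it corresponds to a real $v$ with $|v|<s$.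

Let $G=\max\{0,\max_{[-s,s]}l-A\}$, which is finite. In the upper half-disc $H=\{|v|<1,\ \mathrm{Im}\,v>0\}$ put
$$\omega_0(v)=\frac2\pi\arg\frac{1+v}{1-v},\qquad\omega_1(v)=\frac1\pi\times(\text{angle subtended at }v\text{ by }[-s,s])=\frac1\pi\arg\frac{v-s}{v+s}.$$
Both are harmonic and non-negative. The map $v\mapsto\frac{1+v}{1-v}$ sends $e^{i\varphi}$ to $i\cot(\varphi/2)$ and $(-1,1)$ to $(0,\infty)$, so $\omega_0$ has boundary values $1$ on the half-circle and $0$ on $(-1,1)$. And $\omega_1$ has boundary values $1$ on $(-s,s)$ and $0$ on $(-1,-s)\cup(s,1)$.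

We use the maximum principle in this form: *a subharmonic function on a bounded domain that is bounded above and has $\limsup\le0$ at all but finitely many boundary points is $\le0$.* (Subtract $\epsilon\sum_i\log(K/|v-p_i|)$, where the $p_i$ are the exceptional points and $K$ is the diameter, and let $\epsilon\to0$.) Apply it to $l-A-E\omega_0-G\omega_1$ on $H$, with exceptional points $\pm1,\pm s$. On the half-circle $l\le E\le A+E$, as $A\ge0$. On the real segment $l\le A$ for $|v|\ge s$ and $l\le A+G$ for $|v|\le s$. Hence
$$l\le A+E\omega_0+G\omega_1\quad\text{in }H.\tag{6}$$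

Now let $|v|=2s\le\frac12$, $\mathrm{Im}\,v>0$. Since $\arg\frac{1+v}{1-v}=\mathrm{Im}(\mathrm{Log}(1+v)-\mathrm{Log}(1-v))$, we have $\omega_0(v)\le\frac2\pi\cdot4|v|=\frac{16}\pi s\le6s$. Next,
$$(v-s)(\overline v+s)=|v|^2-s^2+2is\,\mathrm{Im}\,v=3s^2+2is\,\mathrm{Im}\,v,$$
so the angle has tangent $\frac{2\,\mathrm{Im}\,v}{3s}\le\frac43$ and lies in $(0,\frac\pi2)$. Hence $\omega_1(v)\le\frac1\pi\arctan\frac43<\frac12$. Thus (6) gives $l\le A+6sE+\frac12G$ on the upper half of the circle $|v|=2s$. The lower half is handled symmetrically, and at $v=\pm2s$ we have $l\le A$. By the maximum principle the same bound holds on $|v|\le2s$, in particular on $[-s,s]$. So $G\le6sE+\frac12G$, i.e. $G\le12sE$. Inserting $s=4\varepsilon/\varepsilon_0$ and $E$,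
$$\log|L|\le C_1\varepsilon N+C_2(\varepsilon)\quad\text{on }I_j,\qquad C_1=\frac{48\log(4c)}{\varepsilon_0},\tag{7}$$
where $C_1$ depends only on $T$ and $\varepsilon_0$, and $C_2(\varepsilon)$ is independent of $N$.

**Step 4: the representation on the block.** This step replaces Lemma 5. In the integral of (5) split $\int_{\mathbb T}=\sum_j\int_{I_j}+\int_{\mathbb T_\varepsilon}$. On each component arc $[a,a']$ of $\mathbb T_\varepsilon$ write
$$z^nL(z)=z^nf(R(z)x)-z^{n-N}f(R(z)T^Nx).$$
Deform the integral of the first term to the path $a\to(1-\rho)a\to(1-\rho)a'\to a'$, along radii and along the circle $|z|=1-\rho$. There $z^n$ is small for large $n$. Deform that of the second term in the same way with $1+\rho$. There $z^{n-N}$ is small when $N-n$ is large. Both deformations stay in the set of Step 2, hence in the resolvent set. (If $m=0$, use the full circles $|z|=1\mp\rho$.)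

Each radial segment issues from a point $a$ with $|a-\lambda_j|=\varepsilon$ for exactly one $j$, and lies in $D(\lambda_j,2\varepsilon)$ because $\rho<\varepsilon$. For each $j$ collect the integral over $I_j$ and those over the radial segments attached to it, and write $z^n=\lambda_j^ne^{n\mathrm{Log}(z/\lambda_j)}$. This gives
$$s_n=\sum_j\lambda_j^ng_j(n)+e_n\qquad(0\le n<N),$$
where $g_j(w)$ is the sum of the integrals of $\frac1{2\pi i}e^{w\mathrm{Log}(z/\lambda_j)}$ against $L(z)$ on $I_j$, against $\pm f(R(z)x)$ on the inner segments, and against $\pm z^{-N}f(R(z)T^Nx)$ on the outer segments. The $g_j$ are entire. On all these paths $|z/\lambda_j-1|\le2\varepsilon\le\frac12$, so $|\mathrm{Log}(z/\lambda_j)|\le4\varepsilon$. With (7) on $I_j$, with $|f(R(z)x)|\le C_\varepsilon\|f\|\|x\|$ on inner segments, and with $|z|^{-N}\le1$ and $\|T^Nx\|<B$ on outer segments,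
$$|g_j(w)|\le\exp\big(4\varepsilon|w|+C_1\varepsilon N+C_3(\varepsilon)\big)\le\exp\big((32+C_1)\varepsilon N+C_3(\varepsilon)\big)\quad(|w|\le8N).\tag{8}$$
The circular pieces give
$$|e_n|\le C_4(\varepsilon)\big((1-\rho)^n+(1+\rho)^{n-N}\big).\tag{9}$$
Here $C_3,C_4,\rho$ are independent of $N$.

**Step 5: counting.** Let $m=0$. Then $s_n=e_n$, and by (9) there is $n_0$ independent of $N$ with $|s_n|<\theta$ for $n_0\le n\le N-n_0$. But $|s_n|>\theta$ at every visit $n<N$. So $\#(N(x,U)\cap[0,N])\le2n_0+1$, contradicting (4) for large $N$.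

Let $m\ge1$. Take $\delta,\tau$ from Lemma 7 for $M,\theta$, then $\eta\in(0,\delta]$ with $50m^2(\eta/\delta)^{1/2}<d/2$, and then $\varepsilon\le\varepsilon_0/16$ with $(32+C_1)\varepsilon\le\eta/2$. This order is possible because $C_1$ does not depend on $\varepsilon$. For large $N$ as in (4), (8) gives $|g_j(w)|\le e^{\eta N}$ on $|w|\le8N$, and $e^{-\eta N}\le\tau$. By (9) there is $n_0\ge1$ independent of $N$ with $|e_n|\le\tau$ for $n_0\le n\le N-n_0$. A visit $n$ with $n_0\le n\le N-n_0-m$ has $n<N-m$ and satisfies the three conditions of Lemma 7. The other integers of $[0,N]$ number at most $2n_0+m$. Hence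
$$\#(N(x,U)\cap[0,N])\le2n_0+2m+2+\tfrac d2N,$$
which contradicts (4) for $N$ large. So (3) fails for $U$. $\blacksquare$

## 9. Clopen parts of the spectrum and invariant measures

Recall that if $\sigma_1$ is relatively clopen in $\sigma(T)$ (such as $\{0\}$ in $\{0\}\cup\{|z|=2\}$), its Riesz projection $Q$ commutes with $T$. The restriction $T_1$ of $T$ to $Y=QX$ has $\sigma(T_1)=\sigma_1$, and $Y\ne\{0\}$ if $\sigma_1\neq\emptyset$.

**Proof of Corollary 3.** Suppose $\sigma_1\neq\emptyset$ is clopen in $\sigma(T)$ with $\sigma_1\cap\mathbb T$ finite, and let $x$ be $\mathcal U$-frequently hypercyclic for $T$. Let $W\subset Y$ be non-empty and open. Since $QT=T_1Q$,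
$$\{n:T_1^nQx\in W\}=\{n:T^nx\in Q^{-1}(W)\}.$$
The set $Q^{-1}(W)$ is open, and non-empty because it contains $W$. So these sets have positive upper density, and $Qx$ is $\mathcal U$-frequently hypercyclic for $T_1$. Hence every $y\in Y$ satisfies item 3 of Theorem 2 for $T_1$, and so $Y=\bigoplus_j\ker(T_1-\lambda_j)$ over the points $\lambda_j\in\sigma_1\cap\mathbb T$. If there are no such points, this says $Y=\{0\}$, a contradiction. Otherwise all $T_1$-orbits are bounded, and none is dense in $Y\ne\{0\}$, again a contradiction. The last claim is the case $\sigma_1=\sigma(T)$, which is non-empty since $X\ne\{0\}$. $\blacksquare$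

This contains (i): an isolated point would be a clopen set meeting $\mathbb T$ in at most one point.

**Proof of Corollary 4.** Let $y\notin\ker P(T)$. By Theorem 2, $y$ has an open neighborhood $U$ with $\frac1N\sum_{n<N}1_U(T^nx)\to0$ for all $x\in X$. Integrate against $\mu$. By invariance each average has integral $\mu(U)$, and by dominated convergence the integrals tend to $0$. So $\mu(U)=0$. Since $X$ is separable metric, the Lindelöf property gives countably many such $U$ that cover $X\setminus\ker P(T)$. $\blacksquare$

## 10. Examples at the border of the theorems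

**"Finite" cannot be dropped.** On $\ell^2$ let $Te_0=0$ and $Te_n=\frac{n+1}ne_{n-1}$ for $n\ge1$. The weights satisfy $w_1\cdots w_n=n+1$, and $\sum(w_1\cdots w_n)^{-2}<\infty$, so $T$ is frequently hypercyclic by F. Bayart, S. Grivaux, *Frequently hypercyclic operators*, Trans. AMS 358 (2006). Its spectrum is computed by hand. For $k\ge n$ we have $T^ne_k=\frac{k+1}{k-n+1}e_{k-n}$, and the factor is largest at $k=n$, so $\|T^n\|=n+1$ and the spectral radius is at most $1$. For $|\lambda|\le1$ the vector $\sum_{n\ge0}\frac{\lambda^n}{n+1}e_n$ lies in $\ell^2$, and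
$$T\sum_{n\ge0}\frac{\lambda^n}{n+1}e_n=\sum_{n\ge1}\frac{\lambda^n}{n}e_{n-1}=\lambda\sum_{n\ge0}\frac{\lambda^n}{n+1}e_n .$$
Hence $\sigma(T)=\{|z|\le1\}$ and $\sigma(T)\cap\mathbb T=\mathbb T$.

**Positive upper density cannot be weakened to a dense orbit.** This is Test 3: $I+B_w$ with $w_n\to0$ is hypercyclic and has spectrum $\{1\}$. By Theorem 1 with $P(z)=z-1$, each $y$ with $B_wy\ne0$ has a neighborhood that every orbit visits with density $0$, although a dense orbit enters it infinitely often.

**The subspace $\ker P(T)$ in Theorem 2 is exact**, by the equivalence of its items 1, 2 and 3.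

These notes do not settle whether $\sigma(T)\cap\mathbb T$ can be countably infinite for a frequently hypercyclic $T$. Questions (a) and (b) do not need this.
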